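# A Fréchet group whose square is not countably tight

## 1. Squares of Fréchet groups: metrizable groups, Σ-products, and the fan

**Definition (Fréchet, countably tight).** A topological space $X$ is Fréchet if, whenever $x\in\overline A$ for some $A\subseteq X$, some sequence of points of $A$ converges to $x$. It is countably tight if, whenever $x\in\overline A$, there is a countable $C\subseteq A$ with $x\in\overline C$.

A Fréchet space is countably tight: take for $C$ the range of the sequence. The ordinal space $\omega_1+1$ is not countably tight, because the point $\omega_1$ lies in the closure of the set $\omega_1$ but, countable subsets of $\omega_1$ being bounded, not in the closure of any countable subset.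

**Definition (Fréchet group).** A Fréchet group is a Hausdorff topological group whose underlying space is Fréchet. The square of $G$ is $G\times G$ with the product topology.

Does there exist a Fréchet group with a non Fréchet square? This question is taken from Michael Hrušák and Alexander Shibakov, "Invariant Ideal Axiom", arXiv:2204.03079 (2022). For separable groups the answer is independent of ZFC: consistently there is a separable example, and consistently there is none. So an example built in ZFC alone has to be non-separable.

The answer one would first guess is that there is no such group: group topologies are homogeneous, and one expects the two coordinates to cooperate. Let us test this guess.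

*First countable groups.* If $G$ is first countable, so is $G\times G$, and first countable spaces are Fréchet. The guess holds.

*A Fréchet group that is not first countable.* Let $\Sigma$ be the group of all $x:\omega_1\to\mathbb F_2$ with countable support, with the topology of pointwise convergence. It is not first countable, because countably many basic neighborhoods of $0$ restrict only countably many coordinates. It is Fréchet. By homogeneity, suppose $0\in\overline A$. Choose $a_0,a_1,\dots\in A$ in turn; having chosen $a_i$, let $(s_{i,j})_{j<\omega}$ enumerate its support (with repetitions; omit this if the support is empty), and choose $a_n\in A$ vanishing at all $s_{i,j}$ with $i,j<n$. If a coordinate $\xi$ is in no support, then $a_n(\xi)=0$ for all $n$; if $\xi=s_{i,j}$, then $a_n(\xi)=0$ for $n>\max(i,j)$. So $a_n\to0$. Now $\Sigma\times\Sigma$ is the same construction over two disjoint copies of $\omega_1$, hence it is isomorphic to $\Sigma$, and the guess holds again.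

*Spaces without a group structure.* Here the guess is false. Let the fan be $S=\{\infty\}\cup(\omega\times\omega)$, where points $(i,j)$ are isolated and basic neighborhoods of $\infty$ are $U_\varphi=\{\infty\}\cup\{(i,j):j\ge\varphi(i)\}$ for $\varphi:\omega\to\omega$. If $\infty\in\overline A\setminus A$, then $A$ meets some spine $\{i\}\times\omega$ in an infinite set (otherwise some $U_\varphi$ misses $A$), and this infinite set is a sequence converging to $\infty$; so $S$ is Fréchet. In $S\times S$ let $A=\{((i,j),(0,i)):i,j<\omega\}$. Given $U_\varphi\times U_\psi$, take $i\ge\psi(0)$ and $j\ge\varphi(i)$; so $(\infty,\infty)\in\overline A$. But if $((i_t,j_t),(0,i_t))\to(\infty,\infty)$, the second coordinate shows that each value $i$ is taken by only finitely many $i_t$. Then some $\varphi$ satisfies $\varphi(i_t)>j_t$ for all $t$, and $U_\varphi$ contains no $(i_t,j_t)$, a contradiction.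

The first thing a sensible person would try is to plant the fan inside a Fréchet group. This stops at the following point.

**Lemma 3.** Let $G$ be a Fréchet group with identity $1$, and for each $i<\omega$ let $(x_{i,j})_{j<\omega}$ be a sequence in $G\setminus\{1\}$ converging to $1$. Then there are $i_0<i_1<\cdots$ and $j_0,j_1,\dots$ with $x_{i_t,j_t}\to1$.

*Proof.* Put $y_i=x_{0,i}$, so $y_i\ne1$ and $y_i\to1$. Let $A=\{y_ix_{i,j}:i,j<\omega\}\setminus\{1\}$. For fixed $i$, $y_ix_{i,j}\to y_i\neq1$, so all but finitely many $y_ix_{i,j}$ lie in $A$, and $y_i\in\overline A$. Hence $1\in\overline A$, and there are $z_t=y_{i_t}x_{i_t,j_t}\in A$ with $z_t\to1$. Suppose $i_t=i$ for infinitely many $t$. Along these $t$, $x_{i,j_t}=y_i^{-1}z_t\to y_i^{-1}\ne1$. If the $j_t$ are unbounded here, a subsequence of $(x_{i,j})_j$ converges to $y_i^{-1}\neq 1$, which is impossible. If they are bounded, some $j$ repeats infinitely often and $z_t$ takes the value $y_ix_{i,j}\ne1$ infinitely often, contradicting $z_t\to1$. So each $i$ occurs finitely often, and we may pass to a subsequence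 with $i_t$ strictly increasing. Then $y_{i_t}\to1$ and $x_{i_t,j_t}=y_{i_t}^{-1}z_t\to1$. $\square$

In the fan, a sequence with one point $(i_t,j_t)$ on each of infinitely many spines never converges to $\infty$: take $\varphi(i_t)=j_t+1$. So, after translating $\infty$ to $1$, no Fréchet group contains a copy of the fan. The countable obstruction is not available.

The guess is nevertheless false, and the failure will be uncountable in nature: it is countable tightness that breaks in the square. A group is Boolean if $x+x=0$ for all $x$.

**Theorem 1 (ZFC).** There is a Hausdorff Fréchet topological group $G$ such that $G\times G$ is not countably tight. In particular $G\times G$ is not Fréchet.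

**Theorem 2 (ZFC, stronger form).** For every $n\ge1$ there is a Hausdorff Boolean topological group $K$, $|K|=\aleph_1$, with a base at $0$ of open subgroups, such that $K^n$ is Fréchet and $K^{n+1}$ is not countably tight. Moreover every countable subgroup of $K$ is metrizable, and $K$ is not separable.

Theorem 1 is the case $n=1$ of Theorem 2.

## 2. Gluing countable levels along colors

*Conventions.* For $a\in[\omega_1]^k$ (a $k$-element set), $a(0)<\dots<a(k-1)$ is its increasing enumeration; $k$ also denotes $\{0,\dots,k-1\}$. We write $a<b$ for $\max a<\min b$. "Disjoint family" means pairwise disjoint family, and "limit ordinal" means nonzero limit ordinal. Every countable ordinal is uniquely $\lambda+j$ with $\lambda$ limit or $0$ and $j<\omega$; we put $g(\lambda+j)=j$. Each fiber of $g:\omega_1\to\omega$ is uncountable.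

We use the following standard facts. A club is a closed unbounded subset of $\omega_1$; a set is stationary if it meets every club. Stationary sets are uncountable, the limit ordinals form a club, and if a stationary set is split into countably many pieces, one piece is stationary. Fodor's lemma: if $S$ is stationary and $\eta(\alpha)<\alpha$ for all $\alpha\in S$, then $\eta$ is constant on a stationary subset of $S$.

*The linear algebra.* Fix $n\ge1$ and $V=\mathbb F_2^{\,n+1}$. Let $N_1,\dots,N_q$, $q=2^{n+1}-1$, be all $n$-dimensional subspaces of $V$ (kernels of the nonzero functionals). Then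
$$\text{any } n \text{ vectors of } V \text{ lie in a common } N_c;\qquad \text{a basis of } V\text{ lies in no }N_c. \tag{1}$$
For $n=1$, with basis $v_1,v_2$, the $N_c$ are the three lines $\{0,v_1\},\{0,v_2\},\{0,v_1+v_2\}$: every vector is on a line, but $v_1,v_2$ are not on the same one. Statement (1) will be the whole difference between $K^n$ and $K^{n+1}$.

*The group.* Let $K$ be the group of all finitely supported $h:\omega_1\to V$, a Boolean group of size $\aleph_1$. For $\gamma<\omega_1$ let $K_\gamma=\{h\in K:\operatorname{supp}h\subseteq\gamma\}$. Suppose that for each $\gamma$ we are given colors $c_\gamma:\gamma\to\{1,\dots,q\}$. For $m<\omega$ put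
$$U^\gamma_m=\{h\in K_\gamma:\ \forall\beta<\gamma\ \ h(\beta)\in N_{c_\gamma(\beta)},\text{ and }h(\beta)=0\text{ if }g(\beta)<m\}.$$
These are subgroups, decreasing in $m$, with $\bigcap_mU^\gamma_m=\{0\}$. So they make the countable group $K_\gamma$ metrizable. To topologize all of $K$, let $\mathcal N$ be the set of all $W\subseteq K$ such that for every $\alpha<\omega_1$ there is $m$ with $U^\alpha_m\subseteq W$. This is a filter (for an intersection take the larger $m$), and $0\in W$ for all $W\in\mathcal N$. We want $\mathcal N$ to be the neighborhood filter at $0$.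

*The simplest colors.* Suppose $c_\gamma(\beta)=c(\beta)$ does not depend on $\gamma$. Let $H_m$ be the subgroup of all $h\in K$ with $h(\beta)\in N_{c(\beta)}$ for all $\beta$ and $h(\beta)=0$ if $g(\beta)<m$. It contains every $U^\gamma_m$, so $H_m\in\mathcal N$. Conversely let $W\in\mathcal N$, say $U^\gamma_{r(\gamma)}\subseteq W$ for all $\gamma$, and let $r=m$ on an uncountable set $E$. Each $h\in H_m$ has its support inside some $\gamma\in E$, so $h\in U^\gamma_m\subseteq W$; thus $H_m\subseteq W$. So $\{H_m\}$ is a base of $\mathcal N$, the group is first countable, and all its powers are Fréchet. The colors must depend on $\gamma$.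

*What the colors should do.* For the failure of tightness, we look at points of $K^{n+1}$ whose $i$-th coordinate has support $\{\beta\}$ and value $v_i$ there, where $v_1,\dots,v_{n+1}$ is a basis of $V$. By (1) a single level $\gamma$ rejects such a point at $\beta$; but if many levels $\gamma$ give all colors to $\beta$, a neighborhood $W$ may contain all $n+1$ coordinates, each thanks to a different $\gamma$. So we want $\beta$ to receive every color. On the other hand the levels should fit together. For this we ask for colors as follows.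

**Proposition 4.** For every $q\ge1$ there are $\rho:[\omega_1]^2\to\omega$ and $c_\gamma:\gamma\to\{1,\dots,q\}$ ($\gamma<\omega_1$) such that:

* (C) if $\beta<\alpha<\gamma$ and $g(\beta)\ge\rho(\alpha,\gamma)$, then $c_\alpha(\beta)=c_\gamma(\beta)$;
* (G) if $k\ge1$, $A\subseteq[\omega_1]^k$ is an uncountable disjoint family with $g(a(i))=n_i$ for all $a\in A$, $i<k$, if $E\subseteq\omega_1$ is uncountable and $p:k\to\{1,\dots,q\}$, then there are $a\in A$, $\gamma\in E$ with $\max a<\gamma$ and $c_\gamma(a(i))=p(i)$ for all $i<k$.

The two demands pull in opposite directions: (C) says that different levels mostly agree, (G) that they realize every pattern. They can coexist because (G) fixes the values $n_i$ of $g$, while (C) says something about a point $\beta$ with $g(\beta)=n_i$ only for pairs with $\rho(\alpha,\gamma)\le n_i$.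

Section 3 proves Theorem 2 from Proposition 4. Sections 4–8 prove Proposition 4.

## 3. Theorem 2 from coherent colors

Fix $\rho$ and $c_\gamma$ as in Proposition 4 for $q=2^{n+1}-1$. First we record what (C) says about the levels:
$$U^\gamma_m\cap K_\alpha=U^\alpha_m\qquad\text{whenever }\alpha<\gamma,\ m\ge\rho(\alpha,\gamma). \tag{2}$$
Indeed, for $h\in K_\alpha$, membership in either side requires $h(\beta)=0$ if $g(\beta)<m$; and for $\beta<\alpha$ with $g(\beta)\ge m\ge\rho(\alpha,\gamma)$, (C) gives $c_\gamma(\beta)=c_\alpha(\beta)$, so the two sides put the same condition on $h(\beta)$.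

*The difficulty.* A typical member of $\mathcal N$ contains a union $\bigcup_\gamma U^\gamma_{r(\gamma)}$. It is not clear that this contains a subgroup in $\mathcal N$. Take $n=1$, and $x\in U^\gamma_m$, $x'\in U^{\gamma'}_m$ with $x(\beta)=v_1$, $x'(\beta)=v_2$. Then $(x+x')(\beta)=v_1+v_2$, and we need a third level that allows $v_1+v_2$ at $\beta$, and does the right thing at all other points of the support as well. At points that lie below many levels, (C) will prevent such clashes; at the other points, (G) will supply the third level. The exact statement we need is the next proposition, which treats $n$ coordinates at once.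

**Proposition 5.** For every $r:\omega_1\to\omega$ there is a subgroup $H\in\mathcal N$ of $K$ with $H^n\subseteq\bigcup_{\gamma<\omega_1}(U^\gamma_{r(\gamma)})^n$.

*Proof.* Fix an uncountable $E\subseteq\omega_1$ and $m$ with $r=m$ on $E$.

**Step 1: candidates for $H$.** For uncountable $E'\subseteq E$ and $m'\ge m$ let $H_{E',m'}$ be the subgroup generated by $\bigcup_{\gamma\in E'}U^\gamma_{m'}$. It is in $\mathcal N$: given $\alpha$, pick $\gamma\in E'$ above $\alpha$; for $s\ge\max(m',\rho(\alpha,\gamma))$, (2) gives $U^\alpha_s\subseteq U^\gamma_s\subseteq U^\gamma_{m'}\subseteq H_{E',m'}$. For $h\in H_{E',m'}$ we have: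

* (i) $h(\beta)\ne0$ implies $g(\beta)\ge m'$;
* (ii) if $c_\gamma(\beta)=c$ for all $\gamma\in E'$ with $\gamma>\beta$, then $h(\beta)\in N_c$.

Both conditions are preserved by sums, so it is enough to check generators $h\in U^\gamma_{m'}$, $\gamma\in E'$. (i) is part of the definition of $U^\gamma_{m'}$. For (ii), if $\gamma>\beta$ then $h(\beta)\in N_{c_\gamma(\beta)}=N_c$, and if $\gamma\le\beta$ then $h(\beta)=0$.

It suffices to find $E',m'$ with $(H_{E',m'})^n\subseteq\bigcup_{\gamma\in E}(U^\gamma_m)^n$. Suppose there are none.

**Step 2: counterexamples that behave well below $\alpha$.** The purpose is to choose $E'$ so that (C) controls everything below a given $\alpha$. For each limit $\alpha$, the uncountable set $\{\gamma\in E:\gamma>\alpha\}$ is the union over $s<\omega$ of its parts where $\rho(\alpha,\gamma)\le s$. So we can choose $m_\alpha\ge m$ such that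
$$E'_\alpha=\{\gamma\in E:\gamma>\alpha,\ \rho(\alpha,\gamma)\le m_\alpha\}$$
is uncountable. By assumption there is $h_\alpha\in(H_{E'_\alpha,m_\alpha})^n\setminus\bigcup_{\gamma\in E}(U^\gamma_m)^n$. Regard $h_\alpha$ as a finitely supported function $\omega_1\to V^n$. By (i), $g(\beta)\ge m_\alpha$ for all $\beta\in\operatorname{supp}h_\alpha$.

Let $\beta\in\operatorname{supp}h_\alpha$ with $\beta<\alpha$. For every $\gamma\in E'_\alpha$ we have $\beta<\alpha<\gamma$ and $g(\beta)\ge m_\alpha\ge\rho(\alpha,\gamma)$, so $c_\gamma(\beta)=c_\alpha(\beta)$ by (C). Hence (ii), applied to each coordinate, gives $h_\alpha(\beta)\in(N_{c_\alpha(\beta)})^n=(N_{c_\gamma(\beta)})^n$ for every $\gamma\in E'_\alpha$. Let $h_\alpha\restriction\alpha$ denote $h_\alpha$ set to $0$ outside $\alpha$. Since also $g(\beta)\ge m_\alpha\ge m$ on the support and $\alpha<\gamma$,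
$$h_\alpha\restriction\alpha\in(U^\gamma_m)^n\qquad\text{for all }\gamma\in E'_\alpha. \tag{3}$$
In particular $\operatorname{supp}h_\alpha\not\subseteq\alpha$, because $h_\alpha\notin(U^\gamma_m)^n$ for $\gamma\in E$.

**Step 3: make the lower parts equal.** For limit $\alpha$ the finite set $\alpha\cap\operatorname{supp}h_\alpha$ is bounded below $\alpha$. By Fodor's lemma there is a countable $\eta$ with $\alpha\cap\operatorname{supp}h_\alpha\subseteq\eta$ for stationarily many $\alpha$. There are only countably many finitely supported functions $\eta\to V^n$, so on a stationary set of $\alpha$ the function $h_\alpha\restriction\alpha=h^*$ is constant. The set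
$$E^*=\{\gamma\in E:h^*\in(U^\gamma_m)^n\}$$
is uncountable, since by (3) it contains $E'_\alpha$ for each such $\alpha$.

**Step 4: prescribe colors for the upper parts.** Let $\alpha$ be in the stationary set of Step 3 and $\beta\in\operatorname{supp}h_\alpha\setminus\alpha$. The $n$ coordinates of $h_\alpha(\beta)\in V^n$ are $n$ vectors of $V$, so by (1) $h_\alpha(\beta)\in(N_c)^n$ for some $c$. This is the place where the exponent $n$ matters. Thin out the stationary set to an uncountable set such that $\operatorname{supp}h_\alpha\subseteq\alpha'$ for $\alpha<\alpha'$ in it, and then, by the pigeonhole principle, to an uncountable set $\Sigma$ on which $|\operatorname{supp}h_\alpha\setminus\alpha|=k$ is constant ($k\ge1$ by Step 2) and, writing $\operatorname{supp}h_\alpha\setminus\alpha=\{\beta^\alpha_0<\dots<\beta^\alpha_{k-1}\}$, both $g(\beta^\alpha_i)$ and an index $p(i)$ with $h_\alpha(\beta^\alpha_i)\in(N_{p(i)})^n$ do not depend on $\alpha$. The sets $\operatorname{supp}h_\alpha\setminus\alpha$, $\alpha\in\Sigma$, are pairwise disjoint.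

**Step 5: one level accepts a counterexample.** Apply (G) to these sets, to $E^*$ and to $p$. There are $\alpha\in\Sigma$ and $\gamma\in E^*$ with $\beta^\alpha_{k-1}<\gamma$ and $c_\gamma(\beta^\alpha_i)=p(i)$ for all $i<k$. Then $h_\alpha\in(U^\gamma_m)^n$: its part below $\alpha$ is $h^*\in(U^\gamma_m)^n$, and at $\beta^\alpha_i<\gamma$ we have $h_\alpha(\beta^\alpha_i)\in(N_{p(i)})^n=(N_{c_\gamma(\beta^\alpha_i)})^n$ and $g(\beta^\alpha_i)\ge m_\alpha\ge m$. Since $\gamma\in E$, this contradicts the choice of $h_\alpha$. $\square$

*Proof of Theorem 2 from Propositions 4 and 5.*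

**Step 1: the topology.** We show that $\mathcal N$ has a base of subgroups. Given $W\in\mathcal N$, choose $r$ with $U^\gamma_{r(\gamma)}\subseteq W$ for all $\gamma$, and $H$ from Proposition 5. For $x\in H$ we have $(x,0,\dots,0)\in H^n$, so $x\in U^\gamma_{r(\gamma)}\subseteq W$ for some $\gamma$. Thus $H\subseteq W$. A filter on an abelian group with a base of subgroups is the neighborhood filter at $0$ of a unique group topology; so $K$ carries a group topology with neighborhood filter $\mathcal N$ at $0$, and the subgroups in $\mathcal N$ are open and form a base at $0$. It is Hausdorff: let $h\ne0$. Since $\bigcap_mU^\alpha_m=\{0\}$ for each $\alpha$, the set $K\setminus\{h\}$ is in $\mathcal N$, so it contains an open subgroup $H$; then $H$ and $h+H$ are disjoint neighborhoods of $0$ and $h$. Translations handle other pairs of points.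

**Step 2: $K^n$ is Fréchet.** By homogeneity let $D\subseteq K^n$ with $0\in\overline D$. If for every $\gamma$ there were $r(\gamma)$ with $D\cap(U^\gamma_{r(\gamma)})^n=\emptyset$, Proposition 5 would give a neighborhood $H^n$ of $0$ disjoint from $D$. So there is $\gamma$ with $D\cap(U^\gamma_m)^n\ne\emptyset$ for all $m$. Pick $y_m\in D\cap(U^\gamma_m)^n$. Every $W\in\mathcal N$ contains some $U^\gamma_{m_0}$, hence all coordinates of all $y_m$ with $m\ge m_0$. So $y_m\to0$. In particular $K$, being homeomorphic to a subspace of $K^n$, is Fréchet.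

**Step 3: a set in $K^{n+1}$ with $0$ in its closure.** Let $v_1,\dots,v_{n+1}$ be a basis of $V$, let $x^i_\beta\in K$ have support $\{\beta\}$ and value $v_i$ there, and let
$$D^*=\{(x^1_\beta,\dots,x^{n+1}_\beta):\beta<\omega_1\}\subseteq K^{n+1}.$$
Let $W\in\mathcal N$, $U^\gamma_{r(\gamma)}\subseteq W$ for all $\gamma$, and $r=m$ on an uncountable $E$. For each color $c$, the set of $\beta$ with $g(\beta)=m$ such that no $\gamma\in E$ with $\gamma>\beta$ has $c_\gamma(\beta)=c$ is countable; otherwise (G) with $k=1$, applied to the singletons of this set, gives a contradiction. The fiber $g^{-1}(m)$ is uncountable, so there is $\beta$ with $g(\beta)=m$ such that every color occurs as $c_\gamma(\beta)$ for some $\gamma\in E$, $\gamma>\beta$. Given $i$, the vector $v_i$ lies in some $N_c$ (as $n\ge1$). Take $\gamma\in E$, $\gamma>\beta$ with $c_\gamma(\beta)=c$. Then $x^i_\beta\in U^\gamma_m\subseteq W$. Hence $(x^1_\beta,\dots,x^{n+1}_\beta)\in W^{n+1}$, and $0\in\overline{D^*}$.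

**Step 4: a neighborhood that sees only one level.** For $\alpha<\omega_1$ and $m<\omega$ put $W_{\alpha,m}=U^\alpha_m\cup(K\setminus K_\alpha)$. We check $W_{\alpha,m}\in\mathcal N$, that is, for each $\alpha'$ we find $s$ with $U^{\alpha'}_s\subseteq W_{\alpha,m}$.

* If $\alpha'>\alpha$ and $s\ge\max(m,\rho(\alpha,\alpha'))$, then $U^{\alpha'}_s\cap K_\alpha=U^\alpha_s\subseteq U^\alpha_m$ by (2), and the rest of $U_s^{\alpha'}$ is outside $K_\alpha$.
* If $\alpha'<\alpha$ and $s\ge\max(m,\rho(\alpha',\alpha))$, then $U^{\alpha'}_s\subseteq U^\alpha_s\subseteq U^\alpha_m$ by (2).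
* If $\alpha'=\alpha$, take $s=m$.

**Step 5: $K^{n+1}$ is not countably tight.** Let $C\subseteq D^*$ be countable and choose $\alpha<\omega_1$ above all indices $\beta$ occurring in $C$. If a point of $C$ with index $\beta$ were in $(W_{\alpha,0})^{n+1}$, then, since $x^i_\beta\in K_\alpha$, all $x^i_\beta$ would be in $U^\alpha_0$, that is, $v_1,\dots,v_{n+1}\in N_{c_\alpha(\beta)}$. This contradicts (1). So $(W_{\alpha,0})^{n+1}$ is a neighborhood of $0$ disjoint from $C$, and $0\notin\overline C$. With Step 3, $K^{n+1}$ is not countably tight, hence not Fréchet.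

**Step 6: countable subgroups and non-separability.** We have $W_{\alpha,m}\cap K_\alpha=U^\alpha_m$, and every $W\in\mathcal N$ contains some $U^\alpha_m$. So $\{U^\alpha_m:m<\omega\}$ is a base at $0$ of the subspace $K_\alpha$. Thus $K_\alpha$ is a first countable Hausdorff group, and so it is metrizable by the Birkhoff–Kakutani theorem. Every countable subset of $K$, in particular every countable subgroup, is contained in some $K_\alpha$. Each $K_\alpha$ is closed: let $x\notin K_\alpha$ and pick $\beta\ge\alpha$ with $x(\beta)\ne0$. Every $h\in x+K_\alpha$ has $h(\beta)=x(\beta)\ne0$. If $s>g(\beta)$, every element of $U^{\alpha'}_s$ vanishes at $\beta$ (for $\beta<\alpha'$ since $g(\beta)<s$, for $\beta\ge\alpha'$ by its support). So $U^{\alpha'}_s\cap(x+K_\alpha)=\emptyset$ for all $\alpha'$, and $W=K\setminus(x+K_\alpha)\in\mathcal N$. Then $x+W$ is a neighborhood of $x$ disjoint from $K_\alpha$. Since $K_\alpha\ne K$ is closed and every countable set lies in some $K_\alpha$, no countable set is dense. $\square$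

## 4. A function $\rho$ with finite-to-one sections

What remains is Proposition 4. We begin with $\rho$.

**Lemma 6.** There is $\rho:[\omega_1]^2\to\omega$ such that, with $\rho(\alpha,\alpha)=0$, for all $\alpha\le\beta\le\gamma<\omega_1$:

* ($\rho$1) $\rho(\alpha,\gamma)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma))$;
* ($\rho$2) $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$;
* ($\rho$3) $\{\alpha<\beta:\rho(\alpha,\beta)\le m\}$ is finite for all $m<\omega$.

*Proof.* When two of the ordinals coincide, ($\rho$1) and ($\rho$2) are trivial. We define $\rho(\cdot,\beta)$ by recursion on $\beta$, assuming the properties below $\beta$.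

**Step 1: successors.** For $\beta=\delta+1$ put $\rho(\alpha,\beta)=\rho(\alpha,\delta)$ for $\alpha\le\delta$. For $\alpha<\alpha'\le\delta$, ($\rho$1) and ($\rho$2) for $\alpha,\alpha',\beta$ are those for $\alpha,\alpha',\delta$; the set in ($\rho$3) for $\beta$ is the one for $\delta$ together with the point $\delta$.

**Step 2: the definition at limits.** Let $0=d_0<d_1<\cdots$ be cofinal in $\beta$. Put $m_i=\max(\{i\}\cup\{\rho(d_j,d_{j+1}):j<i\})$, $i(\alpha)=\min\{i:\alpha\le d_i\}$, and
$$\rho(\alpha,\beta)=\max(\rho(\alpha,d_{i(\alpha)}),m_{i(\alpha)}).$$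
($\rho$3) holds: $\rho(\alpha,\beta)\le m$ implies $i(\alpha)\le m_{i(\alpha)}\le m$ and $\rho(\alpha,d_{i(\alpha)})\le m$, which leaves finitely many $\alpha$ for each of finitely many values of $i(\alpha)$.

**Step 3: ($\rho$1) and ($\rho$2) at limits.** Let $\alpha<\alpha'<\beta$, $i=i(\alpha)\le i'=i(\alpha')$.

Suppose $i=i'$. From $\rho(\alpha,d_i)\le\max(\rho(\alpha,\alpha'),\rho(\alpha',d_i))$ we get $\rho(\alpha,\beta)\le\max(\rho(\alpha,\alpha'),\rho(\alpha',d_i),m_i)=\max(\rho(\alpha,\alpha'),\rho(\alpha',\beta))$, which is ($\rho$1). And $\rho(\alpha,\alpha')\le\max(\rho(\alpha,d_i),\rho(\alpha',d_i))\le\max(\rho(\alpha,\beta),\rho(\alpha',\beta))$ is ($\rho$2).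

Suppose $i<i'$. Then $\alpha\le d_i<\alpha'\le d_{i'}$. Iterating ($\rho$1), $\rho(d_i,d_{i'})\le\max_{i\le j<i'}\rho(d_j,d_{j+1})\le m_{i'}$. So by ($\rho$2)
$$\rho(d_i,\alpha')\le\max(\rho(d_i,d_{i'}),\rho(\alpha',d_{i'}))\le\max(m_{i'},\rho(\alpha',d_{i'}))=\rho(\alpha',\beta).$$
By ($\rho$2), $\rho(\alpha,d_i)\le\max(\rho(\alpha,\alpha'),\rho(d_i,\alpha'))\le\max(\rho(\alpha,\alpha'),\rho(\alpha',\beta))$; together with $m_i\le m_{i'}\le\rho(\alpha',\beta)$ this gives ($\rho$1) for $\alpha<\alpha'<\beta$. By ($\rho$1), $\rho(\alpha,\alpha')\le\max(\rho(\alpha,d_i),\rho(d_i,\alpha'))\le\max(\rho(\alpha,\beta),\rho(\alpha',\beta))$, which is ($\rho$2). $\square$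

*Example.* With $d_i=i$ at $\beta=\omega$, the recursion gives $\rho(\alpha,\beta)=0$ for $\alpha<\beta<\omega$, then $m_i=i$ and $\rho(\alpha,\omega)=\alpha$; next, $\rho(\alpha,\omega+1)=\alpha$ for $\alpha<\omega$ and $\rho(\omega,\omega+1)=0$.

Fix such $\rho$ and put $e_\beta=\rho(\cdot,\beta):\beta\to\omega$. By ($\rho$3) each $e_\beta$ is finite-to-one. Moreover
$$\text{for }\alpha<\beta\text{ the set }\{\xi<\alpha:e_\alpha(\xi)\ne e_\beta(\xi)\}\text{ is finite.} \tag{4}$$
Indeed, if $\rho(\xi,\alpha)>\rho(\alpha,\beta)$, then ($\rho$1) gives $\rho(\xi,\beta)\le\rho(\xi,\alpha)$ and ($\rho$2) gives $\rho(\xi,\alpha)\le\rho(\xi,\beta)$. By ($\rho$3) only finitely many $\xi$ violate the assumption. We refer to (4) as coherence of the $e_\beta$.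

## 5. Colors read off at $\tau(\beta,\gamma)$

The source of generic patterns is the following theorem, proved in Sections 6–8.

**Theorem 7.** For each $q\ge1$ there is $f:[\omega_1]^2\to\{1,\dots,q\}$ such that for all uncountable disjoint $A\subseteq[\omega_1\setminus\{0\}]^k$, $B\subseteq[\omega_1\setminus\{0\}]^l$ ($k,l\ge1$) and all $\sigma:k\to l$, $p:k\to\{1,\dots,q\}$ there are $a\in A$, $b\in B$ with $a<b$ and $f(a(i),b(\sigma(i)))=p(i)$ for all $i<k$.

*The first attempt.* Put $c_\gamma(\beta)=f(\beta,\gamma)$. Then (G) holds: apply Theorem 7 with $B$ the singletons of $E\setminus\{0\}$, and $\{a\in A:0\notin a\}$. What is lost is (C), and no use of Theorem 7 as a black box can recover it. To see this, let $q\ge2$, let $s(\gamma)\in\{0,1\}$ be the parity of $g(\gamma)$, and let $f'(\beta,\gamma)=f(\beta,\gamma)+s(\gamma)$, computed cyclically in $\{1,\dots,q\}$. Then $f'$ also satisfies Theorem 7: given $A,B,\sigma,p$, shrink $B$ so that $s(b(j))=s_j$ for all $b\in B$, $j<l$, and apply the property of $f$ to $p'(i)=p(i)-s_{\sigma(i)}$. But $f$ and $f'$ cannot both give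 colors satisfying (C), with whatever functions in the role of $\rho$. Otherwise, for $\lambda=\omega$ and all $\beta<\lambda$ with $g(\beta)$ large enough, $f(\beta,\lambda)=f(\beta,\lambda+1)$ and $f'(\beta,\lambda)=f'(\beta,\lambda+1)$, while $s(\lambda)=0$ and $s(\lambda+1)=1$.

*The way around.* Do not read the color of $\beta$ at $\gamma$ itself. Read it at an ordinal in $(\beta,\gamma]$ which $\gamma$ and $\alpha$ would choose in the same way whenever $\rho(\alpha,\gamma)\le g(\beta)$. For $\beta<\gamma<\omega_1$ put
$$\tau(\beta,\gamma)=\min\{\varepsilon:\beta<\varepsilon\le\gamma,\ \rho(\varepsilon,\gamma)\le g(\beta)\},\qquad c_\gamma(\beta)=f(\beta,\tau(\beta,\gamma)),$$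
with $f$ from Theorem 7. Since $\rho(\gamma,\gamma)=0$, $\varepsilon=\gamma$ is always a candidate, and $\beta<\tau(\beta,\gamma)\le\gamma$.

*Example.* Take $\rho$ as in the example of Section 4 and $\beta<\omega$, so $g(\beta)=\beta$. If $\beta<\gamma<\omega$ then $\tau(\beta,\gamma)=\beta+1$. For $\beta<\varepsilon<\omega$ we have $\rho(\varepsilon,\omega)=\rho(\varepsilon,\omega+1)=\varepsilon>g(\beta)$, so $\tau(\beta,\omega)=\omega$ and, since $\rho(\omega,\omega+1)=0$, also $\tau(\beta,\omega+1)=\omega$. So $c_\omega$ and $c_{\omega+1}$ agree on $\omega$, as (C) requires because $\rho(\omega,\omega+1)=0$.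

**Lemma 8.** These colors satisfy (C).

*Proof.* Let $\beta<\alpha<\gamma$ and $g(\beta)\ge\rho(\alpha,\gamma)$. For $\beta<\varepsilon<\alpha$: if $\rho(\varepsilon,\gamma)\le g(\beta)$, then $\rho(\varepsilon,\alpha)\le\max(\rho(\varepsilon,\gamma),\rho(\alpha,\gamma))\le g(\beta)$ by ($\rho$2); if $\rho(\varepsilon,\alpha)\le g(\beta)$, then $\rho(\varepsilon,\gamma)\le\max(\rho(\varepsilon,\alpha),\rho(\alpha,\gamma))\le g(\beta)$ by ($\rho$1). Also $\alpha$ is a candidate for both $\tau(\beta,\gamma)$ and $\tau(\beta,\alpha)$. So both minima are taken over the same candidates up to $\alpha$, and $\tau(\beta,\gamma)=\tau(\beta,\alpha)$. $\square$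

**Lemma 9.** These colors satisfy (G).

*Proof.* Let $A,E,p,n_i$ be as in (G), and $\bar n=\max_in_i$.

**Step 1: below a typical $\delta$, no candidates interfere.** For each limit $\delta$ pick $\gamma_\delta\in E$ with $\gamma_\delta\ge\delta$. The set $\{\varepsilon<\delta:\rho(\varepsilon,\gamma_\delta)\le\bar n\}$ is finite by ($\rho$3). Let $\eta(\delta)<\delta$ be its maximum plus $1$ (or $0$ if it is empty). By Fodor's lemma $\eta(\delta)=\eta$ on a stationary set $\Delta$ of limit ordinals.

**Step 2: on a large set, $\tau(\cdot,\gamma_\delta)$ depends only on $g$.** For $\delta\in\Delta$ and $m\le\bar n$ let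
$$b_\delta(m)=\min\{\varepsilon:\delta\le\varepsilon\le\gamma_\delta,\ \rho(\varepsilon,\gamma_\delta)\le m\}\in[\delta,\gamma_\delta].$$
If $\eta\le\beta<\delta$ and $g(\beta)=m\le\bar n$, then no $\varepsilon\in(\beta,\delta)$ has $\rho(\varepsilon,\gamma_\delta)\le m$, because such $\varepsilon$ would be below $\eta$. So $\tau(\beta,\gamma_\delta)=b_\delta(m)$.

**Step 3: apply Theorem 7.** Let $b_\delta$ be the set $\{\delta\}\cup\{b_\delta(n_i):i<k\}$; the point $\delta$ is there only to force $a$ below $\delta$. Thin out $\Delta$ to an uncountable $\Delta'$ such that $\gamma_\delta<\delta'$ for $\delta<\delta'$ in $\Delta'$ (so the sets $b_\delta\subseteq[\delta,\gamma_\delta]$ are disjoint), $|b_\delta|=l$ is constant, and $b_\delta(n_i)$ is the $\sigma(i)$-th element of $b_\delta$ (counting from $0$) with $\sigma(i)<l$ independent of $\delta$. The family $\{a\in A:\min a\ge\max(\eta,1)\}$ is uncountable because $A$ is disjoint. Theorem 7, applied to it and to $\{b_\delta:\delta\in\Delta'\}$, gives $a$ and $\delta$ with $\max a<\min b_\delta=\delta\le\gamma_\delta$ and $f(a(i),b_\delta(n_i))=p(i)$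 for all $i<k$. Since $\eta\le a(i)<\delta$ and $g(a(i))=n_i$, Step 2 gives $c_{\gamma_\delta}(a(i))=f(a(i),b_\delta(n_i))=p(i)$. As $\gamma_\delta\in E$, we are done. $\square$

So Proposition 4 follows from Theorem 7.

## 6. One counter and independent angles

Theorem 7 will come from a function osc that can be raised in unit steps. It is due to J. T. Moore (*A solution to the L space problem*, J. Amer. Math. Soc. 19 (2006)); a complete proof follows in Sections 7 and 8, where osc is defined.

**Theorem 10 (Moore).** The function $\mathrm{osc}$, defined in Section 7, has the following property. Let $A\subseteq[\omega_1\setminus\{0\}]^k$, $B\subseteq[\omega_1\setminus\{0\}]^l$ ($k,l\ge1$) be uncountable disjoint families and $N\ge1$. There are $a\in A$ and $b_0,\dots,b_{N-1}\in B$ with $a<b_m$ and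
$$\mathrm{osc}(a(i),b_m(j))=\mathrm{osc}(a(i),b_0(j))+m\qquad\text{for all }i<k,\ j<l,\ m<N.$$

*First attempt at Theorem 7.* Take $f=\mathrm{osc}\bmod q$. For $k=1$ this is fine: choose $N=q$ and the right $m$. For $k=2$, $l=1$ it stops: the values $\mathrm{osc}(a(0),b_m(0))$ and $\mathrm{osc}(a(1),b_m(0))$ move together, so their difference does not depend on $m$, and Theorem 10 gives no control over that difference. We need one counter $m$ to steer $k$ colors independently. Rotations by independent angles do this.

Recall Kronecker's theorem: if $1,\theta_0,\dots,\theta_{k-1}$ are linearly independent over $\mathbb Q$, then $\{(m\theta_0,\dots,m\theta_{k-1}):m\ge0\}$ is dense in $\mathbb T^k$, where $\mathbb T=\mathbb R/\mathbb Z$.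

*Proof of Theorem 7 from Theorem 10.*

**Step 1: definition of $f$.** Choose distinct reals $\theta_\alpha$ ($\alpha<\omega_1$) such that $1$ and the $\theta_\alpha$ are linearly independent over $\mathbb Q$; this is possible since a basis of $\mathbb R$ over $\mathbb Q$ has at least $\aleph_1$ elements and may be chosen to contain $1$. Put $\mathrm{osc}(0,\beta)=0$. For $\alpha<\beta$ let $f(\alpha,\beta)=c$ iff $\theta_\alpha\,\mathrm{osc}(\alpha,\beta)\bmod1\in[\frac{c-1}q,\frac cq)$.

**Step 2: a uniform number of rotations.** Fix $A,B,\sigma,p$, and let $O\subseteq\mathbb T^k$ be the nonempty open box of all $z$ with $z_i\in(\frac{p(i)-1}q,\frac{p(i)}q)$ mod $1$ for all $i<k$. For $a\in A$, by Kronecker's theorem, for every $y\in\mathbb T^k$ some $m\ge0$ has $y+m(\theta_{a(i)})_{i<k}\in O$. The sets of $y$ that work for a given $m$ are open and cover the compact $\mathbb T^k$, so there is $N(a)\ge1$ such that some $m<N(a)$ works for each $y$. Shrink $A$ to an uncountable subfamily on which $N(a)=N$ is constant.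

**Step 3: choose $m$.** Apply Theorem 10 to get $a,b_0,\dots,b_{N-1}$. Let $y_i=\theta_{a(i)}\mathrm{osc}(a(i),b_0(\sigma(i)))$ and choose $m<N$ with $y+m(\theta_{a(i)})_{i<k}\in O$. Since $\theta_{a(i)}\mathrm{osc}(a(i),b_m(\sigma(i)))=y_i+m\theta_{a(i)}$, we get $f(a(i),b_m(\sigma(i)))=p(i)$ for all $i<k$, and $a<b_m$. $\square$

## 7. Walks on countable ordinals and oscillation

For $0<\beta<\omega_1$ fix $C_\beta\subseteq\beta$ with $0\in C_\beta$: put $C_{\alpha+1}=\{0,\alpha\}$, and for limit $\beta$ let $C_\beta$ be cofinal in $\beta$ of order type $\omega$.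

**Definition (walk, $L(\alpha,\beta)$).** For $1\le\alpha<\beta$ the walk from $\beta$ to $\alpha$ is $\beta=\beta_0>\dots>\beta_s=\alpha$ with $\beta_{i+1}=\min(C_{\beta_i}\setminus\alpha)$. For $i<s$ put $\lambda_i=\max(C_{\beta_i}\cap\alpha)$. Let $L(\alpha,\beta)=\{\max_{j\le i}\lambda_j:i<s\}$, and $L(\alpha,\alpha)=\emptyset$.

If $\beta_i>\alpha$, the set $C_{\beta_i}\setminus\alpha$ is nonempty, so the walk continues until it reaches $\alpha$; it is finite because it descends. The set $C_{\beta_i}\cap\alpha$ is finite, because $\alpha<\beta_i$, and contains $0$, because $\alpha\ge1$; so $\lambda_i$ exists. Thus $L(\alpha,\beta)$ is a finite nonempty subset of $\alpha$ when $\alpha<\beta$, and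
$$\min L(\alpha,\beta)=\lambda_0=\max(C_\beta\cap\alpha). \tag{5}$$

*Example.* Let $C_\omega=\omega$. The walk from $\omega$ to $3$ is $\omega,3$, with $\lambda_0=2$, so $L(3,\omega)=\{2\}$. The walk from $\omega+2$ to $\omega$ is $\omega+2,\omega+1,\omega$, with $\lambda_0=\lambda_1=0$, so $L(\omega,\omega+2)=\{0\}$. The walk from $\omega+2$ to $3$ is $\omega+2,\omega+1,\omega,3$, with $\lambda$'s $0,0,2$, so $L(3,\omega+2)=\{0,2\}$, the union of the two. This is the next lemma.

**Lemma 11.** If $1\le\alpha<\beta\le\gamma$ and every element of $L(\beta,\gamma)$ is $<\min L(\alpha,\beta)$, then $L(\alpha,\gamma)=L(\beta,\gamma)\cup L(\alpha,\beta)$.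

*Proof.* Let $\gamma=\gamma_0>\dots>\gamma_s=\beta$ be the walk from $\gamma$ to $\beta$ (with $s=0$ if $\beta=\gamma$, when there is nothing to prove). For $i<s$, $\max(C_{\gamma_i}\cap\beta)\le\max L(\beta,\gamma)<\min L(\alpha,\beta)<\alpha$. So $C_{\gamma_i}\cap[\alpha,\beta)=\emptyset$, hence $\min(C_{\gamma_i}\setminus\alpha)=\min(C_{\gamma_i}\setminus\beta)=\gamma_{i+1}$ and $C_{\gamma_i}\cap\alpha=C_{\gamma_i}\cap\beta$. Thus the walk from $\gamma$ to $\alpha$ is the walk from $\gamma$ to $\beta$ followed by the walk from $\beta$ to $\alpha$. Its running maxima are first those forming $L(\beta,\gamma)$; from the moment it starts from $\beta$ they are those forming $L(\alpha,\beta)$, since these are all larger than the earlier ones. $\square$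

**Definition (oscillation).** For a finite set $F$ of ordinals and $\xi\in F\setminus\{\min F\}$ let $\xi^-=\max(F\cap\xi)$, the predecessor of $\xi$ in $F$. For functions $s,t$ into $\omega$ defined on $F$ put
$$\mathrm{Osc}(s,t,F)=\{\xi\in F\setminus\{\min F\}:s(\xi^-)\le t(\xi^-),\ s(\xi)>t(\xi)\}.$$
For $1\le\alpha<\beta$ let $\mathrm{osc}(\alpha,\beta)=|\mathrm{Osc}(e_\alpha,e_\beta,L(\alpha,\beta))|$, and $\mathrm{osc}(0,\beta)=0$.

So we count the places where, moving up in $F$, $s$ passes from $\le t$ to $>t$. For $F=\{1,3,5,8\}$ with $s\le t$ at $1$ and $8$ and $s>t$ at $3$ and $5$, we get $\mathrm{Osc}(s,t,F)=\{3\}$. If we append to $F$, above its maximum, a block on which $s>t$ and then a block on which $s=t$, and if $s=t$ at the old maximum, then the count rises by exactly one. This is how osc will be raised.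

## 8. Raising the oscillation by exactly one

*Elementary submodels.* Let $M$ be a countable elementary submodel of $H(\theta)$, with $\theta$ a large regular cardinal. We use: objects definable in $H(\theta)$ from parameters in $M$ are in $M$, as are finite sets of elements of $M$; a statement with parameters in $M$ that holds for some $x\in H(\theta)$ holds for some $x\in M$; a countable set that is an element of $M$ is a subset of $M$. Hence $M\cap\omega_1$ is a countable limit ordinal.

*Proof of Theorem 10.* Let $M$ as above contain $A,B,\rho,(C_\beta)_\beta$, and let $\delta=M\cap\omega_1$. Two facts are used throughout.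

* (M1) If $\zeta<\delta\le\beta$, then $e_\beta\restriction(\zeta+1)\in M$. By (4) it is a finite modification of $e_{\zeta+1}\in M$.
* (M2) If $D\in M$, $D\subseteq\omega_1$ and $\delta\in D$, then $D$ is stationary. Otherwise some club $Q$ disjoint from $D$ lies in $M$; by elementarity $Q\cap\delta$ is unbounded in $\delta$, so $\delta\in Q$, a contradiction.

For finite nonempty $b\subseteq[\delta,\omega_1)$ put $\zeta(b)=\max(\{0\}\cup\bigcup_jL(\delta,b(j)))<\delta$.

The plan is to produce, while everything stays above $\delta$, pairs $(a,b)$ for which $L(\delta,b(j))$ grows by blocks on which $e_{a(i)}$ and $e_{b(j)}$ are in a relation that we choose. At the end we move $a$ below $\delta$.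

**Claim.** Let $a\in A$, $b\in B$, $a,b\subseteq[\delta,\omega_1)$, $\zeta_0=\zeta(b)$, and $R\in\{=,>\}$. There are $a^+\in A$, $b^+\in B$, both $\subseteq[\delta,\omega_1)$, and a finite nonempty $F\subseteq\delta$ with $\min F>\zeta_0$ such that for all $i<k$, $j<l$:

1. $e_{a^+(i)},e_{a(i)}$ agree on $[0,\zeta_0]$, and $e_{b^+(j)},e_{b(j)}$ agree on $[0,\zeta_0]$;
2. $L(\delta,b^+(j))=L(\delta,b(j))\cup F$;
3. $e_{a^+(i)}(\xi)\mathrel R e_{b^+(j)}(\xi)$ for all $\xi\in F$.

**Step 1: a second ordinal $\delta^*$ that looks like $\delta$.** The block will be $F=L(\delta,\delta^*)$, and this step makes it start high enough.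

(∗) Let $\zeta_1\in[\zeta_0,\delta)$, and let $D_1\in M$ be a set of limit ordinals $>\zeta_1$ with $\delta\in D_1$. Then there is $\delta^*\in D_1$ with $\delta^*>\delta$ and $\min L(\delta,\delta^*)>\zeta_1$.

By (M2), $D_1$ is stationary. For $\delta^*\in D_1$ let $\alpha_0(\delta^*)<\delta^*$ be least with $\max(C_{\delta^*}\cap\alpha_0(\delta^*))>\zeta_1$; it exists because $C_{\delta^*}$ is cofinal in the limit ordinal $\delta^*>\zeta_1$. The function $\alpha_0(\cdot)$ is in $M$. By Fodor's lemma and elementarity there are in $M$ an ordinal $\alpha_0$ and a stationary $D_2\subseteq D_1$ with $\alpha_0(\delta^*)=\alpha_0$ on $D_2$. So $\alpha_0<\delta$. For any $\delta^*\in D_2$ with $\delta^*>\delta$ we get from (5) $\min L(\delta,\delta^*)=\max(C_{\delta^*}\cap\delta)\ge\max(C_{\delta^*}\cap\alpha_0)>\zeta_1$.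

**Step 2: the Claim when $R$ is $=$.** Coherence already gives equality at high places; we only have to push the block there. By (4), as $\delta$ is a limit, choose $\zeta_1\in[\zeta_0,\delta)$ with $e_{a(i)}(\xi)=e_{b(j)}(\xi)$ for all $\xi\in(\zeta_1,\delta)$ and all $i,j$. Let $D_1$ be the set of limit $\delta^*>\zeta_1$ for which there are $a^*\in A$, $b^*\in B$ contained in $[\delta^*,\omega_1)$ such that for all $i,j$

* $e_{a^*(i)},e_{a(i)}$ agree on $[0,\zeta_0]$, and $e_{b^*(j)},e_{b(j)}$ agree on $[0,\zeta_0]$,
* $L(\delta^*,b^*(j))=L(\delta,b(j))$,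
* $e_{a^*(i)}(\xi)=e_{b^*(j)}(\xi)$ for $\xi\in(\zeta_1,\delta^*)$.

The parameters $\zeta_0,\zeta_1$, $e_{a(i)}\restriction(\zeta_0+1)$, $e_{b(j)}\restriction(\zeta_0+1)$ and the finite sets $L(\delta,b(j))\subseteq\delta$ are in $M$ (by (M1) for the functions). So $D_1\in M$, and $\delta\in D_1$ as witnessed by $a,b$. Take $\delta^*$ from (∗), witnesses $a^+=a^*$, $b^+=b^*$ for $\delta^*\in D_1$, and $F=L(\delta,\delta^*)$. Then $a^+,b^+\subseteq[\delta^*,\omega_1)\subseteq[\delta,\omega_1)$, and (1) holds. All elements of $L(\delta^*,b^+(j))=L(\delta,b(j))$ are $\le\zeta_0\le\zeta_1<\min F$, so Lemma 11 for $\delta<\delta^*\le b^+(j)$ gives (2). Since $F\subseteq(\zeta_1,\delta)\subseteq(\zeta_1,\delta^*)$, (3) holds.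

**Step 3: the Claim when $R$ is $>$.** Now coherence works against us, so we choose $b^+$ and $F$ first and then look for $a^+$ with large values on $F$. Let $A'$ be the set of $a'\in A$ with $\min a'>\zeta_0$ such that $e_{a'(i)},e_{a(i)}$ agree on $[0,\zeta_0]$ for all $i$. By (M1), $A'\in M$. Also $a\in A'$, and $a\notin M$ because its elements are $\ge\delta$ (if $a\in M$, then $a\subseteq M$). So $A'\not\subseteq M$, and $A'$ is uncountable.

Call a finite nonempty $F\subseteq\omega_1$ *$p$-bad* if only countably many $a'\in A'$ satisfy $F<a'$ and $e_{a'(i)}(\xi)>p$ for all $i<k$, $\xi\in F$. There is no infinite disjoint family $\{F_\nu:\nu<\omega\}$ of $p$-bad sets. Otherwise, since $A'$ is uncountable and disjoint, some $a'\in A'$ lies above all $F_\nu$ and outside the countably many countable exceptional sets. Then each $F_\nu$ contains $\xi_\nu$ with $e_{a'(i)}(\xi_\nu)\le p$ for some $i$. One $i$ serves infinitely many $\nu$, and the $\xi_\nu$ are distinct, contradicting that $e_{a'(i)}$ is finite-to-one.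

So a maximal disjoint family of $p$-bad sets is finite; its union $G_p$ is finite, and every $p$-bad set meets $G_p$. By elementarity choose such a sequence $(G_p)_{p<\omega}\in M$. Then $\zeta_*=\sup\bigcup_pG_p$ is a countable ordinal in $M$, so $\zeta_*<\delta$, and no finite nonempty $F$ with $\min F>\zeta_*$ is $p$-bad for any $p$. Put $\zeta_1=\max(\zeta_0,\zeta_*)$. Let $D_1$ be the set of limit $\delta^*>\zeta_1$ for which there is $b^*\in B$, $b^*\subseteq[\delta^*,\omega_1)$, with $e_{b^*(j)},e_{b(j)}$ agreeing on $[0,\zeta_0]$ and $L(\delta^*,b^*(j))=L(\delta,b(j))$ for all $j$. As before $D_1\in M$, and $\delta\in D_1$ as witnessed by $b$. Take $\delta^*$ from (∗), a witness $b^+=b^*$, and $F=L(\delta,\delta^*)$. As before $\min F>\zeta_1$ and Lemma 11 gives (2).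

Let $p=\max\{e_{b^+(j)}(\xi):\xi\in F,\ j<l\}$. As $F$ is not $p$-bad, uncountably many $a'\in A'$ satisfy $F<a'$ and $e_{a'(i)}(\xi)>p$ for all $i<k$, $\xi\in F$. Since $A'$ is disjoint, one of them is contained in $[\delta,\omega_1)$. Let it be $a^+$. Then (3) holds, and (1) holds since $a^+\in A'$. This proves the Claim.

**Step 4: iterate the Claim.** The purpose is to get $N$ sets $\hat b_0,\dots,\hat b_{N-1}$ and one $\hat a$ for which the count increases by one at each stage. Since $A$ and $B$ are uncountable and disjoint, there are $a\in A$, $b\in B$ contained in $[\delta,\omega_1)$. Apply the Claim to them with $=$ to get $(\hat a_0,\hat b_0)$. From $(\hat a_m,\hat b_m)$ apply the Claim with $>$ and then, to the result, with $=$, to get $(\hat a_{m+1},\hat b_{m+1})$. Stop at $m=N-1$.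

At each application, (2) and $\min F>\zeta_0$ show that $\zeta(b^+)=\max F>\zeta(b)$. Hence by (1) all later $a$'s and $b$'s keep the values of $e$ on $[0,\max F]$. So the relation (3) on $F$ holds between every $a$ and every $b$ obtained at that application or later. Let $\hat a=\hat a_{N-1}$ and
$$o_m(i,j)=|\mathrm{Osc}(e_{\hat a(i)},e_{\hat b_m(j)},L(\delta,\hat b_m(j)))|.$$
The set $L(\delta,\hat b_m(j))$ is nonempty, and its maximum lies in the last block obtained with $=$ up to stage $m$, so
$$e_{\hat a(i)}=e_{\hat b_m(j)}\quad\text{at }\max L(\delta,\hat b_m(j)). \tag{6}$$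
Let $m+1<N$. Then $L(\delta,\hat b_{m+1}(j))$ is $L(\delta,\hat b_m(j))$ followed by a block $F^>$ and then a block $F^=$. On $[0,\zeta(\hat b_m)]\supseteq L(\delta,\hat b_m(j))$ the functions $e_{\hat b_{m+1}(j)}$ and $e_{\hat b_m(j)}$ agree, so the elements of $L(\delta,\hat b_m(j))$ contribute $o_m(i,j)$ to $o_{m+1}(i,j)$. The element $\min F^>$ is counted: its predecessor is $\max L(\delta,\hat b_m(j))$, where equality holds by (6), and at $\min F^>$ we have $e_{\hat a(i)}>e_{\hat b_{m+1}(j)}$. No other element of $F^>$ is counted, because its predecessor is in $F^>$. No element of $F^=$ is counted. Hence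
$$o_{m+1}(i,j)=o_m(i,j)+1. \tag{7}$$

**Step 5: move $a$ below $\delta$.** We now replace $\hat a$ by some $a\in M$, in such a way that the extra part of the walk contributes an amount that does not depend on $m$. Let $\zeta=\max_m\zeta(\hat b_m)$. By (4) choose $\zeta'\in[\zeta,\delta)$ with $e_{\hat b_m(j)}=e_{\hat b_0(j)}$ on $[\zeta',\delta)$ for all $m,j$, and choose $\alpha_0<\delta$ with $\max(C_\delta\cap\alpha_0)>\zeta'$. The parameters $\alpha_0$ and $e_{\hat a(i)}\restriction(\zeta+1)$ are in $M$, and $\hat a\subseteq[\alpha_0,\omega_1)$; so by elementarity there is $a\in A\cap M$ with $a\subseteq[\alpha_0,\delta)$ and $e_{a(i)}$ agreeing with $e_{\hat a(i)}$ on $[0,\zeta]$ for all $i$. By (5),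
$$\min L(a(i),\delta)=\max(C_\delta\cap a(i))\ge\max(C_\delta\cap\alpha_0)>\zeta'.$$
Since $L(\delta,\hat b_m(j))\subseteq[0,\zeta]$ and $\zeta\le\zeta'$, Lemma 11 for $a(i)<\delta\le\hat b_m(j)$ gives
$$L(a(i),\hat b_m(j))=L(\delta,\hat b_m(j))\cup L(a(i),\delta).$$
We compute $\mathrm{osc}(a(i),\hat b_m(j))$ along this set.

* The elements of $L(\delta,\hat b_m(j))\subseteq[0,\zeta]$ contribute $o_m(i,j)$, because $e_{a(i)}=e_{\hat a(i)}$ there; by (7) this is $o_0(i,j)+m$.
* At $\xi=\min L(a(i),\delta)$ the predecessor is $\max L(\delta,\hat b_m(j))$, where $e_{a(i)}=e_{\hat a(i)}=e_{\hat b_m(j)}$ by (6). So $\xi$ counts iff $e_{a(i)}(\xi)>e_{\hat b_m(j)}(\xi)=e_{\hat b_0(j)}(\xi)$, independently of $m$.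
* The other elements of $L(a(i),\delta)$ and their predecessors lie in $(\zeta',\delta)$, where $e_{\hat b_m(j)}=e_{\hat b_0(j)}$. So their contributions do not depend on $m$.

Hence $\mathrm{osc}(a(i),\hat b_m(j))=\mathrm{osc}(a(i),\hat b_0(j))+m$ for all $i,j,m$. Since $a\subseteq\delta$ and $\hat b_m\subseteq[\delta,\omega_1)$, also $a<\hat b_m$. So $a$ and $b_m=\hat b_m$ are as required. $\square$

Theorem 10 gives Theorem 7 by Section 6, Theorem 7 gives Proposition 4 by Section 5, and Proposition 4 gives Theorem 2 by Section 3. No hypothesis beyond ZFC was used. For $n=1$, where $V=\mathbb F_2^2$ and the $N_c$ are its three lines, the group $G=K$ is the one in Theorem 1.
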